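# At most one generic brick over a tame minimal brick-infinite algebra

## 1. The Kronecker algebra by hand

Let $k$ be an algebraically closed field. All algebras are finite-dimensional, basic, connected, associative and unital over $k$ (quotient algebras may fail to be connected, which does no harm), and modules are left modules. For a quiver, a module is a representation: a vector space at each vertex and a linear map for each arrow.

Let $\Lambda$ be the Kronecker algebra, with basis $e_1,e_2,\alpha,\beta$ and two arrows $\alpha,\beta:1\to 2$, so $\alpha=e_2\alpha e_1$ and $\beta=e_2\beta e_1$. For $\lambda\in k$ let $M_\lambda$ be the module with a copy of $k$ at each vertex, $\alpha$ acting as $1$ and $\beta$ as $\lambda$. A homomorphism $M_\lambda\to M_\mu$ is a pair of scalars $(p,q)$ with $q\cdot 1=1\cdot p$ and $q\lambda=\mu p$. So $p=q$ and $(\lambda-\mu)p=0$. Hence $\operatorname{End}(M_\lambda)=k$, and $\operatorname{Hom}(M_\lambda,M_\mu)=0$ for $\lambda\neq\mu$.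

**Definition.** A module $M$, finitely generated or not, is a *brick* if $\operatorname{End}_\Lambda(M)$ is a division algebra. An algebra is *brick-finite* if it has only finitely many isomorphism classes of bricks, and *brick-infinite* otherwise.

A finite-dimensional module $X$ is a brick exactly when $\operatorname{End}(X)=k$, because $k$ is algebraically closed. So the Kronecker algebra is brick-infinite.

Its proper quotients are not. Let $J\ne0$ be a two-sided ideal and $0\ne x=ae_1+be_2+w\in J$ with $w\in\operatorname{span}(\alpha,\beta)$. Then $\alpha x=a\alpha$ and $x\alpha=b\alpha$. If $a\neq0$ or $b\ne0$ then $\alpha\in J$; otherwise $x=w\in J$. In every case $J$ contains a nonzero $w\in\operatorname{span}(\alpha,\beta)$. Complete it to a basis $w,w'$. A $\Lambda/J$-module is then a single linear map $w':X_1\to X_2$ (perhaps with further conditions). Any linear map, in any dimension, splits along $X_1=\ker\oplus C$, $X_2=\operatorname{im}\oplus D$ into copies of $k\to0$, $k\xrightarrow{1}k$ and $0\to k$. A brick is indecomposable, so $\Lambda/J$ has at most three bricks.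

**Definition.** $\Lambda$ is *minimal brick-infinite* if $\Lambda$ is brick-infinite but $\Lambda/J$ is brick-finite for every nonzero two-sided ideal $J$.

Now let the parameter become a variable. Put $K=k(t)$ and let $G$ have $K$ at both vertices, $\alpha$ acting as $1$ and $\beta$ as multiplication by $t$. An endomorphism is a pair of $k$-linear maps $\varphi,\psi:K\to K$ with $\psi=\varphi$ and $\varphi t=t\varphi$. Then $\varphi$ commutes with $k[t]$, hence with $K$, so $\varphi(r)=r\varphi(1)$. Thus $\operatorname{End}_\Lambda(G)=K$ is a field. The module $G$ is infinite-dimensional over $k$, but only two-dimensional over its endomorphism ring.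

**Definition.** A *generic module* (in the sense of Crawley-Boevey) is an indecomposable $\Lambda$-module of infinite length over $\Lambda$ that has finite length over its endomorphism ring. A *generic brick* is a generic module that is a brick.

So the Kronecker algebra is minimal brick-infinite and has a generic brick. For comparison, let $\Delta$ be the algebra of the quiver $1\rightrightarrows2\rightrightarrows3$ in which all paths of length two are zero. It has the generic brick $G$ supported on $\{1,2\}$ and the generic brick $G'$ supported on $\{2,3\}$, and $G\not\cong G'$. It is tame, since its radical has square zero and its separated quiver consists of two Kronecker quivers and isolated vertices. But $\Delta$ is not minimal brick-infinite: $\Delta/(e_3)$ is the Kronecker algebra. Two generic bricks are present here, and there is a proper quotient that still has a whole line of bricks.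

**Definition.** *Tame* is meant in the sense of Drozd; the exact form is (T) below. Equivalently, by Crawley-Boevey, for each $d$ there are only finitely many generic modules of endolength $d$. For $m\in\mathbb Z_{\ge0}$, a tame algebra is *$m$-generic-brick-domestic* if it has exactly $m$ generic bricks up to isomorphism, and *generic-brick-domestic* if this holds for some $m\in\mathbb Z_{\ge0}$. Tame algebras with infinitely many generic bricks are called *$\infty$-generic-brick-domestic*; such algebras exist.

The question, from Kaveh Mousavand and Charles Paquette, "Biserial algebras and generic bricks", arXiv:2209.05696 (2022), is this: *is every tame minimal brick-infinite algebra generic-brick-domestic?*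

## 2. The condition $(*)$, the theorems, and the facts used

"Almost all" means "all but finitely many". Write $D=\operatorname{Hom}_k(-,k)$, and $\hom,\operatorname{ext}^1$ for $k$-dimensions. For an algebra $\Lambda$ consider the condition

> $(*)$ for every ideal $J\neq0$ and every $d$, the algebra $\Lambda/J$ has only finitely many isoclasses of bricks of $k$-dimension $d$.

Minimal brick-infinite algebras satisfy $(*)$, since $\Lambda/J$ then has only finitely many bricks altogether.

**Theorem A.** A tame algebra satisfying $(*)$ has at most one generic brick. In particular every tame minimal brick-infinite algebra is $m$-generic-brick-domestic with $m\in\{0,1\}$.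

So the answer to the question is yes.

**Theorem B.** Let $\Lambda$ be tame with $(*)$.

1. There is at most one $d_0$ such that $\Lambda$ has infinitely many bricks of dimension $d_0$. If $d_0$ exists, almost all bricks of dimension $d_0$ belong to a single one-parameter family. Almost all of them satisfy $\tau X\cong X$, $\operatorname{pd}X\le1$, $\operatorname{id}X\le1$, and the non-isomorphic members of a suitable cofinite subfamily are pairwise Hom-orthogonal.
2. $\Lambda$ has exactly one generic brick if such a $d_0$ exists, and none otherwise.

**Corollary.** If a tame algebra has at least two generic bricks, some proper quotient has infinitely many bricks of one and the same dimension.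

The Corollary is the contrapositive of the first sentence of Theorem A; the algebra $\Delta$ shows it at work. The bound in Theorem A is attained: the Kronecker algebra is tame (Kronecker's classification) and minimal brick-infinite, it has the generic brick $G$ of Section 1, and by Theorem A it has no other. Theorem B is a supplement that the question does not need. Whether $m=0$ can occur for a tame minimal brick-infinite algebra is not decided here; by Theorem B(2) this asks whether such an algebra can have only finitely many bricks in each dimension.

**Results that will be quoted.**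

* (T) Tameness: for each $d$ there are finitely many $\Lambda$-$k[t]$-bimodules $N_i$, finitely generated and free over $k[t]$, such that almost all isoclasses of $d$-dimensional indecomposables are of the form $N_i(\lambda)=N_i\otimes_{k[t]}k[t]/(t-\lambda)$.
* (CB1) Crawley-Boevey, *On tame algebras and bocses* (Proc. LMS 1988), Theorem D: if $\Lambda$ is tame, then for each $d$ almost all isoclasses of $d$-dimensional indecomposables satisfy $\tau X\cong X$.
* (CB2) Crawley-Boevey, *Tame algebras and generic modules* (Proc. LMS 1991): if $\Lambda$ is tame and $G$ is generic, then $\operatorname{End}_\Lambda(G)$ is local and $\operatorname{End}_\Lambda(G)/\operatorname{rad}\cong k(t)$ as a $k$-algebra.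
* (NC) Let $B\subseteq\operatorname{Hom}_k(V,W)$ be a linear subspace with $\dim V=\dim W<\infty$. If $\dim BV'\ge\dim V'$ for all subspaces $V'\subseteq V$, then for some $m\ge1$ the space $\operatorname{Mat}_m(k)\otimes B\subseteq\operatorname{Hom}_k(V^m,W^m)$ contains an isomorphism. (Here $BV'$ is the span of all $bv$.) This is King's criterion (Quart. J. Math. 1994, Prop. 3.1) for the generalized Kronecker quiver, together with the theorem of Derksen–Weyman (JAMS 2000) and Domokos–Zubkov (Transform. Groups 2001), valid in every characteristic, that its semi-invariants are spanned by the functions $(b_i)\mapsto\det(\sum T_i\otimes b_i)$; see also Derksen–Makam (Adv. Math. 2017).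
* (AR) For the Auslander–Reiten translate $\tau$: $\operatorname{pd}X\le1$ iff $\operatorname{Hom}(D\Lambda,\tau X)=0$, and then $\operatorname{Ext}^1(X,Y)\cong D\operatorname{Hom}(Y,\tau X)$; $\operatorname{id}X\le1$ iff $\operatorname{Hom}(\tau^{-1}X,\Lambda)=0$.

Recall that $\tau X$ is the kernel of $\nu P^1\to\nu P^0$, where $P^1\to P^0\to X\to0$ is a minimal projective presentation and $\nu=D\operatorname{Hom}_\Lambda(-,\Lambda)$. For the Kronecker module $M_\lambda$ the presentation is $P_2\to P_1$, $e_2\mapsto\beta-\lambda\alpha$. Then $\nu$ gives $D(e_2\Lambda)\to D(e_1\Lambda)=k$, $\xi\mapsto\xi(\beta-\lambda\alpha)$. The kernel is spanned by $\xi=\alpha^*+\lambda\beta^*$ at vertex $1$ and by $e_2^*$ at vertex $2$. Since $(a\xi)(z)=\xi(za)$, $\alpha$ acts as $1$ and $\beta$ as $\lambda$, so $\tau M_\lambda\cong M_\lambda$.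

Here is an example for (NC) in which $m=1$ does not suffice. Let $B$ be the space of alternating $3\times3$ matrices, i.e. of the maps $v\mapsto w\times v$. For $v\ne0$ the space $Bv$ has dimension $2$, as $w\mapsto w\times v$ has kernel $kv$, and it is the plane $v^\perp$ for the dot product. For independent $v_1,v_2$ these planes differ, so $BV'=k^3$ if $\dim V'\ge2$. The hypothesis holds, yet every element of $B$ is singular. For $m=2$ consider
$$\begin{pmatrix}0&C&-B_0\\-C&0&1\\B_0&-1&0\end{pmatrix},\qquad B_0,C\in\operatorname{Mat}_2(k).$$
A kernel vector $(u,v,w)$ satisfies $w=Cu$, $v=B_0u$ and $Cv=B_0w$, so $(CB_0-B_0C)u=0$. For $B_0=E_{12}$, $C=E_{21}$ the commutator is $\operatorname{diag}(-1,1)$, which is invertible. So $u=0$, and the matrix is an isomorphism.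

**Elementary geometry.** We use three textbook facts.

* (V1) For a matrix of regular functions on a variety, the locus where the corank is at least $s$ is closed, being given by vanishing minors. On an irreducible variety the corank over the function field is the minimum of the coranks at points, and it is attained on a dense open set.
* (V2) Images of constructible sets are constructible (Chevalley); a dense constructible subset of an irreducible variety contains a dense open set; a constructible subset of an irreducible curve is finite or cofinite.
* (V3) Let $W\subseteq X\times H$ be constructible. If all nonempty fibres over $X$ have dimension at most $d$, then $\dim W\le\dim X+d$. If all fibres over $X$ are nonempty of dimension $d$, equality holds. If the projection $W\to H$ has finite fibres, its image has dimension $\dim W$.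

**Notation.** $P_1,\dots,P_n$ are the indecomposable projectives, $S_i$ their tops. For $\eta\in K_0(\operatorname{proj}\Lambda)=\mathbb Z^n$ and $X$ finite-dimensional, $\eta(X)$ is the bilinear pairing with $[P](X)=\hom(P,X)$, so $\eta(X)=\sum\eta_i\hom(P_i,X)$ is additive on short exact sequences in $X$. Let $\chi$ be the bilinear form on $\mathbb Z^n$ with $\chi([P],[Q])=\hom(P,Q)$. If $0\to Q_1\to Q_0\to X\to0$ is a projective resolution, exactness of $\operatorname{Hom}(P,-)$ gives
$$\chi(\eta,[Q_0]-[Q_1])=\eta(X).\tag{1}$$
In the Kronecker case, for $\theta=[P_1]-[P_2]=(1,-1)$, we have $\theta(X)=\dim X_1-\dim X_2$ and $\chi(\theta,\theta)=1-0-2+1=0$.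

## 3. Lines of bricks, and the line under a generic brick

Fix a basis $a_1,\dots,a_p$ of $\Lambda$.

**Definition.** A *brick family* $(M,U)$ consists of $R=k[t]_h$ with $U=\{\lambda\in k:h(\lambda)\ne0\}$ and a $\Lambda$-$R$-bimodule $M\neq0$, finitely generated and free over $R$, such that with $M_\lambda=M\otimes_RR/(t-\lambda)$ we have $\operatorname{End}(M_\lambda)=k$ for all $\lambda\in U$, and every isoclass occurs among the $M_\lambda$ for only finitely many $\lambda$. *Shrinking* means replacing $U$ by a cofinite subset.

For the Kronecker algebra take $U=k$, $R=k[t]$, $M=R\oplus R$ with $\alpha=1$, $\beta=t$. Replacing $\beta$ by $t^2$ also gives a brick family, with members $M_{\lambda^2}$. This second one will be instructive in Section 11.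

Write $M=R^e$, with $a_i$ acting by a matrix $A_i(t)$. Then
$$\operatorname{Hom}(M_\lambda,M_\mu)=\{\varphi\in\operatorname{Mat}_e(k):\varphi A_i(\lambda)=A_i(\mu)\varphi\ \ \forall i\}\tag{2}$$
is the kernel of a matrix $\mathcal L(\lambda,\mu)$ with $e^2$ columns and entries regular on $U\times U$. By (V1), $\{(\lambda,\mu):\operatorname{Hom}(M_\lambda,M_\mu)\ne0\}$ is closed in $U\times U$.

**Lemma 1.** Let $M=R^e$ be a $\Lambda$-$R$-bimodule with $\operatorname{End}(M_\lambda)=k$ for all $\lambda\in U$. If $\operatorname{Hom}(M_\lambda,M_\mu)\ne0$ for all $(\lambda,\mu)\in U\times U$, then for every $\lambda_0\in U$ there are an open $U_0\ni\lambda_0$ and a regular $\psi:U_0\to GL_e(k)$ with $\psi(\mu)A_i(\lambda_0)=A_i(\mu)\psi(\mu)$ for all $i$.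

*Proof.* We write down a homomorphism depending regularly on $(\lambda,\mu)$. At $(\lambda_0,\lambda_0)$ the matrix $\mathcal L$ has rank $e^2-1$. Choose $e^2-1$ rows, forming $\mathcal L_1$, that have rank $e^2-1$ there. Let $\varphi$ be the vector whose $j$-th entry is $(-1)^j$ times the minor of $\mathcal L_1$ with column $j$ removed (for $e=1$, $\varphi=1$ up to sign). For any row $\rho$ of $\mathcal L$, the product $\rho\varphi$ is, up to sign, the determinant of $\mathcal L_1$ enlarged by $\rho$: either a determinant with a repeated row, or an $e^2$-minor of $\mathcal L$ up to sign. By hypothesis $\mathcal L$ has a kernel at every point, so its $e^2$-minors vanish identically. Hence $\mathcal L\varphi=0$ on $U\times U$. Now $\varphi(\lambda_0,\lambda_0)$ is a nonzero element of $\operatorname{End}(M_{\lambda_0})=k$, so it is invertible, and $\psi(\mu)=\varphi(\lambda_0,\mu)$ is invertible for $\mu$ in an open $U_0\ni\lambda_0$. $\square$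

**Lemma 2.** Let $\Lambda$ be tame and $G$ a generic brick. There is a brick family $(M,U)$ with $M\otimes_Rk(t)\cong G$.

*Proof.* The division algebra $\operatorname{End}_\Lambda(G)$ has zero radical, so (CB2) gives $\operatorname{End}_\Lambda(G)=K:=k(t)$. As $G$ has finite length over $K$, $e:=\dim_KG<\infty$. Write $G=K^e$. The $a_i$ commute with $K$, so they act by matrices $A_i(t)\in\operatorname{Mat}_e(K)$. Let $h$ be a common denominator and $R=k[t]_h$. The multiplication rules of $\Lambda$ hold for the $A_i$, so $M=R^e$ is a $\Lambda$-$R$-bimodule and $M\otimes_RK=G$.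

*Bricks.* The solutions $\varphi\in\operatorname{Mat}_e(K)$ of $\varphi A_i=A_i\varphi$ are the $K$-linear $\Lambda$-endomorphisms of $G$, and these are exactly $K$. So the system has corank $1$ over $K$. By (V1) it has corank $1$ at almost all $\lambda$. After shrinking, $\operatorname{End}(M_\lambda)=k$ on $U$.

*Finite repetition.* If $\operatorname{Hom}(M_\lambda,M_\mu)\ne0$ on all of $U\times U$, then $\psi$ from Lemma 1, read as an element of $GL_e(K)$, gives $G\cong M_{\lambda_0}\otimes_kK$. As a $\Lambda$-module this is an infinite direct sum of copies of $M_{\lambda_0}$, contradicting indecomposability of $G$. So the closed set where $\operatorname{Hom}\neq0$ is proper. If all $M_\lambda$ with $\lambda$ in an infinite set $I$ were isomorphic, this closed set would contain $I\times I$, which is dense in $U\times U$. $\square$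

So two generic bricks give two brick families. The plan is to show that two brick families over a tame algebra with $(*)$ must share members, and then to recover an isomorphism of the generic bricks.

## 4. What $(*)$ does to a brick family

**Lemma 3.** Let $\Lambda$ be tame with $(*)$ and $(M,U)$ a brick family. After shrinking $U$:

(a) $\{(\lambda,\mu):\operatorname{Hom}(M_\lambda,M_\mu)\ne0\}$ is a proper closed subset of $U\times U$. For each $\lambda\in U$, $\operatorname{Hom}(M_\lambda,M_\mu)=0=\operatorname{Hom}(M_\mu,M_\lambda)$ for almost all $\mu$.

(b) Every infinite $I\subseteq U$ contains a finite $F$ with $M_F:=\bigoplus_{\lambda\in F}M_\lambda$ faithful. Then for some $N$ there is an embedding $\Lambda\hookrightarrow M_F^N$, and $D\Lambda$ is a quotient of $M_F^N$.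

(c) For all $\lambda\in U$: $\tau M_\lambda\cong M_\lambda$, $\operatorname{Hom}(D\Lambda,M_\lambda)=0=\operatorname{Hom}(M_\lambda,\Lambda)$, $\operatorname{pd}M_\lambda\le1$, $\operatorname{id}M_\lambda\le1$.

(d) There is $\theta\in\mathbb Z^n$, with positive and negative parts $\theta^\pm$, such that for all $\lambda\in U$ the minimal projective resolution of $M_\lambda$ is $0\to P(\theta^-)\to P(\theta^+)\to M_\lambda\to0$, where $P(\theta^\pm)=\bigoplus P_i^{\theta_i^\pm}$, and
$$\theta(X)=\hom(M_\lambda,X)-\hom(X,M_\lambda)\tag{3}$$
for all finite-dimensional $X$.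

(e) $\theta(Z)>0$ for every nonzero quotient $Z$ of $D\Lambda$.

All these properties survive further shrinking, with the same $\theta$. In the Kronecker case, $\theta=(1,-1)$, the indecomposable injectives have dimension vectors $(1,0)$ and $(2,1)$, and since the algebra is hereditary every quotient of $D\Lambda$ is a sum of these. So $\theta(Z)$ is the number of summands of $Z$, as (e) predicts.

*Proof.* **Step (a): general members are orthogonal.** If the closed set were all of $U\times U$, Lemma 1 would give $M_{\lambda_0}\cong M_\mu$ for infinitely many $\mu$, which is excluded. A proper closed subset of $U\times U$ is contained in the zero set of a nonzero polynomial, so it contains only finitely many lines $\{\lambda\}\times U$ or $U\times\{\lambda\}$. Delete these $\lambda$. For each remaining $\lambda$ the two conditions on $\mu$ define proper closed, hence finite, subsets.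

**Step (b): infinite subfamilies are faithful.** Let $J=\bigcap_{\lambda\in I}\operatorname{ann}M_\lambda$. The $M_\lambda$ with $\lambda\in I$ are bricks over $\Lambda/J$ of one dimension, in infinitely many isoclasses. By $(*)$, $J=0$. As $\dim\Lambda<\infty$, a finite $F\subseteq I$ already has $\bigcap_{\lambda\in F}\operatorname{ann}M_\lambda=0$. If $X$ is faithful with $k$-basis $x_1,\dots,x_N$, then $a\mapsto(ax_1,\dots,ax_N)$ embeds $\Lambda$ in $X^N$. The right module $DX$ is also faithful, so $\Lambda_\Lambda\hookrightarrow(DX)^N$, and dualizing gives $X^N\twoheadrightarrow D\Lambda$.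

**Step (c): homological control.** By (CB1), and because each isoclass occurs finitely often, $\tau M_\lambda\cong M_\lambda$ for almost all $\lambda$. Choose $F$ as in (b) with $I=U$. By (a), for almost all $\mu$ we have $\operatorname{Hom}(M_\lambda,M_\mu)=0=\operatorname{Hom}(M_\mu,M_\lambda)$ for all $\lambda\in F$. For such $\mu$, $\operatorname{Hom}(D\Lambda,M_\mu)\subseteq\operatorname{Hom}(M_F^N,M_\mu)=0$ and $\operatorname{Hom}(M_\mu,\Lambda)\subseteq\operatorname{Hom}(M_\mu,M_F^N)=0$. Shrink to these $\mu$. As $\tau M_\mu\cong M_\mu\ne0$, $M_\mu$ is not projective, and so $\tau^{-1}M_\mu\cong\tau^{-1}\tau M_\mu\cong M_\mu$. Now (AR) gives $\operatorname{pd}M_\mu\le1$ and $\operatorname{id}M_\mu\le1$.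

**Step (d): one vector for the whole family.** Let $0\to Q_1\to Q_0\to M_\lambda\to0$ be the minimal projective resolution and $\theta_\lambda=[Q_0]-[Q_1]$. Applying $\operatorname{Hom}(-,X)$ and (AR),
$$\theta_\lambda(X)=\hom(M_\lambda,X)-\operatorname{ext}^1(M_\lambda,X)=\hom(M_\lambda,X)-\hom(X,\tau M_\lambda),$$
which is the right side of (3). By (V1) the numbers $\hom(M_\lambda,S_i)$ and $\hom(S_i,M_\lambda)$ are constant for almost all $\lambda$; shrink so that they are constant. The multiplicity of $P_i$ in $Q_0$ is $\hom(Q_0,S_i)=\hom(M_\lambda,S_i)$. By minimality its multiplicity in $Q_1$ is $\operatorname{ext}^1(M_\lambda,S_i)=\hom(S_i,\tau M_\lambda)=\hom(S_i,M_\lambda)$. So $\theta_\lambda=:\theta$ is constant. If both multiplicities were nonzero for some $i$, then for all $\lambda,\mu\in U$ there would be a nonzero composite $M_\lambda\twoheadrightarrow S_i\hookrightarrow M_\mu$, contradicting (a). So $Q_0$ and $Q_1$ have no common summand, and $Q_0=P(\theta^+)$, $Q_1=P(\theta^-)$.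

**Step (e): positivity on quotients of $D\Lambda$.** For all $\lambda\in U$, $\hom(Z,M_\lambda)\le\hom(D\Lambda,M_\lambda)=0$, so $\theta(Z)=\hom(M_\lambda,Z)\ge0$. By (b), $Z$ is a quotient of some $M_F^N$. As $Z\ne0$, $\hom(M_\lambda,Z)\ne0$ for some $\lambda\in F$, so $\theta(Z)>0$. $\square$

The algebra $\Delta$ shows what is lost without $(*)$. The module $M_\lambda$ on $\{1,2\}$ is not faithful together with all its siblings, and it has minimal resolution $0\to P_3^2\to P_2\to P_1\to M_\lambda\to0$, so its projective dimension is $2$.

## 5. Spaces of presentations and the codimension of an orbit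

For $\eta\in\mathbb Z^n$ write $\eta=\eta^+-\eta^-$ with $\eta^\pm\ge0$ of disjoint support, and $P(\eta^\pm)=\bigoplus P_i^{\eta^\pm_i}$. Let $H(\eta)=\operatorname{Hom}(P(\eta^-),P(\eta^+))$, let $H^\circ(\eta)$ be its open subset of injective maps, and let $\Gamma=\operatorname{Aut}P(\eta^-)\times\operatorname{Aut}P(\eta^+)$ act by $(a_1,a_0)f=a_0fa_1^{-1}$. Since $P(\eta^-)$ and $P(\eta^+)$ share no indecomposable summand, every $f\in H(\eta)$ is a radical map. So $f\in H^\circ(\eta)$ is a minimal projective resolution of $M_f:=\operatorname{coker}f$. An isomorphism of cokernels lifts to an isomorphism of minimal resolutions. Hence two elements of $H^\circ(\eta)$ have isomorphic cokernels iff they lie in one $\Gamma$-orbit.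

For $f\in H(\eta)$ put $\operatorname{End}(f)=\{(a_1,a_0)\in\operatorname{End}P(\eta^-)\times\operatorname{End}P(\eta^+):a_0f=fa_1\}$. The stabilizer of $f$ is the nonempty open set of invertible pairs in this linear space, so
$$\dim\Gamma f=\dim\Gamma-\dim\operatorname{End}(f).\tag{4}$$
Since $\operatorname{End}(f)$ is the solution space of a linear system depending linearly on $f$, orbits of minimal codimension fill a dense open subset of $H(\eta)$, by (V1).

**Lemma 4.** For $f\in H^\circ(\eta)$: $\ \operatorname{codim}_{H(\eta)}\Gamma f=\hom(M_f,M_f)-\chi(\eta,\eta)$.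

*Proof.* Write $P^0=P(\eta^+)$, $P^1=P(\eta^-)$. By lifting, $\operatorname{End}(f)\to\operatorname{End}(M_f)$ is onto. Suppose $(a_1,a_0)$ induces $0$. Then $a_0$ maps $P^0$ into $f(P^1)$, so $a_0=fs$ for a unique $s\in\operatorname{Hom}(P^0,P^1)$, because $f$ is injective. From $fa_1=a_0f=fsf$ we get $a_1=sf$. Conversely every pair $(sf,fs)$ lies in the kernel, and $s\mapsto(sf,fs)$ is injective. So $\dim\operatorname{End}(f)=\hom(M_f,M_f)+\hom(P^0,P^1)$, and by (4)
$$\operatorname{codim}\Gamma f=\hom(P^1,P^0)-\hom(P^0,P^0)-\hom(P^1,P^1)+\hom(M_f,M_f)+\hom(P^0,P^1).$$
This equals $\hom(M_f,M_f)-\chi([P^0]-[P^1],[P^0]-[P^1])$. $\square$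

For the Kronecker algebra and $\theta=(1,-1)$: $H(\theta)=\operatorname{Hom}(P_2,P_1)=k^2$, $\Gamma=k^*\times k^*$ acts by scaling, and the nonzero orbits are punctured lines, of codimension $1=\hom(M_f,M_f)-0$. The family sweeps out a dense subset of the plane: one parameter compensates codimension one.

**Lemma 5.** Let $\Lambda$ be tame with $(*)$, and let $(M,U),(M',U')$ be brick families as in Lemma 3, with vectors $\theta,\theta'$. Then $\chi(\eta,\eta)=0$ for all $\eta\in\mathbb Z\theta+\mathbb Z\theta'$.

*Proof.* Let $\lambda\in U$, $\mu\in U'$. By (1) and (3),
$$\chi(\theta,\theta')=\theta(M'_\mu)=\hom(M_\lambda,M'_\mu)-\hom(M'_\mu,M_\lambda),$$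
$$\chi(\theta',\theta)=\theta'(M_\lambda)=\hom(M'_\mu,M_\lambda)-\hom(M_\lambda,M'_\mu),$$
so $\chi(\theta,\theta')+\chi(\theta',\theta)=0$. Also $\chi(\theta,\theta)=\theta(M_\lambda)=1-1=0$, and likewise $\chi(\theta',\theta')=0$. Expand $\chi(\eta,\eta)$ bilinearly. $\square$

## 6. Two families in the same direction, and where this stops

The natural first attempt is to put both families into one irreducible space of presentations and to observe that each fills a dense part of it. This works as soon as $\theta$ and $\theta'$ are proportional.

**Lemma 6.** Let $\Lambda$ be tame with $(*)$, let $(M,U),(M',U')$ be brick families as in Lemma 3, and suppose $a\theta=b\theta'$ with integers $a,b>0$. Then $M_\lambda\cong M'_\mu$ for some $(\lambda,\mu)\in U\times U'$.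

*Proof.* Put $\eta=a\theta=b\theta'$ and $H=H(\eta)$. By Lemma 5, $\chi(\eta,\eta)=0$. By Lemma 3(d), direct sums of $a$ modules $M_\lambda$ are cokernels of elements of $H^\circ(\eta)$.

**Step 1: the first family gives a dense set.** Let $\mathcal O\subseteq U^a$ be the set of $(\lambda_1,\dots,\lambda_a)$ with $\operatorname{Hom}(M_{\lambda_i},M_{\lambda_j})=0$ for all $i\ne j$. By Lemma 3(a) its complement is a finite union of proper closed subsets of the irreducible variety $U^a$, so $\mathcal O$ is open and nonempty. Consider
$$W=\{(\lambda,f)\in\mathcal O\times H^\circ(\eta):M_f\cong\textstyle\bigoplus_iM_{\lambda_i}\}.$$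
It is constructible. Indeed it is the projection of the set of triples $(\lambda,f,\pi)$, where $\pi:P(\eta^+)\to\bigoplus M_{\lambda_i}$ is a surjective $\Lambda$-map with $\pi f=0$. That set is locally closed, since $\Lambda$-linearity and $\pi f=0$ are closed conditions and surjectivity is open. As $\dim M_f=\dim\bigoplus M_{\lambda_i}$, such a $\pi$ induces an isomorphism $M_f\cong\bigoplus M_{\lambda_i}$, and every isomorphism arises so.

The fibre of $W$ over each $\lambda\in\mathcal O$ is one nonempty $\Gamma$-orbit. The $M_{\lambda_i}$ are pairwise orthogonal bricks, so by Lemma 4 its codimension is $\hom(\bigoplus M_{\lambda_i},\bigoplus M_{\lambda_i})-0=a$. By (V3), $\dim W=a+(\dim H-a)=\dim H$. The projection $W\to H$ has finite fibres, by Krull–Schmidt and because each isoclass occurs for finitely many $\lambda$. So its image $C$ is constructible of dimension $\dim H$, hence dense in $H$.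

**Step 2: the two dense sets meet.** The same argument for $(M',U')$ and $b$ gives a dense constructible $C'\subseteq H$. By (V2) both contain dense open sets, so there is $f\in C\cap C'$. Then $\bigoplus_{i=1}^aM_{\lambda_i}\cong M_f\cong\bigoplus_{j=1}^bM'_{\mu_j}$, and Krull–Schmidt gives $M_{\lambda_i}\cong M'_{\mu_j}$ for some $i,j$. $\square$

The attempt stops exactly when $\theta$ and $\theta'$ are linearly independent: then the families live in different spaces $H(\eta)$, and no multiple brings them together. Independent directions do occur without $(*)$: over $\Delta$ the two families have minimal presentations $P_2\to P_1$ and $P_3\to P_2$, with vectors $(1,-1,0)$ and $(0,1,-1)$. Nor do faithfulness and orthogonality by themselves give a contradiction. Suppose for instance $\operatorname{Hom}(M_\lambda,M'_\mu)=0=\operatorname{Hom}(M'_\mu,M_\lambda)$ for all $\lambda,\mu$. Faithfulness of $M_F$ then yields $\operatorname{Hom}(D\Lambda,M'_\mu)=0=\operatorname{Hom}(M'_\mu,\Lambda)$, which we already know from Lemma 3(c), and the relation in Lemma 5 reads $0+0=0$.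

To get further we use $\theta$ and $\theta'$ only as linear functions. Both are strictly positive on nonzero quotients of $D\Lambda$. Consider $\theta-x\theta'$ and let $x$ grow from $0$ until positivity is first lost. At that moment $\theta-x\theta'$ is still nonnegative on all quotients of $D\Lambda$, but it vanishes on some quotient $Z\ne0$. If modules can be produced in that direction, they will have no maps to $Z$. If tameness forces infinitely many bricks among their summands, these will be faithful by $(*)$ and so must map to $Z$. Two things are needed: injective presentations in the new direction, and a parameter count. The count can work because $\chi$ vanishes on the whole plane (Lemma 5).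

## 7. Nonnegativity on quotients of $D\Lambda$ yields injective presentations

**Lemma 7.** Let $\eta\in\mathbb Z^n$ with $\eta(Y)\ge0$ for every quotient $Y$ of $D\Lambda$. Then $H^\circ(m\eta)\ne\emptyset$ for some $m\ge1$.

*Proof.* A map $f$ of projectives is injective iff $\operatorname{Hom}(f,D\Lambda)$ is surjective, as $\operatorname{Hom}_\Lambda(P,D\Lambda)\cong DP$ naturally. So we look for surjectivity, and use (NC).

**Step 1: the matrix space.** Let $X=D\Lambda$, $P^0=P(\eta^+)$, $P^1=P(\eta^-)$, $V=\operatorname{Hom}(P^0,X)$, $W=\operatorname{Hom}(P^1,X)$, $q=\dim V$, $p=\dim W$. Then $q-p=\eta(X)\ge0$. Let $B\subseteq\operatorname{Hom}_k(V,W)$ be the space of all $b^*:\varphi\mapsto\varphi b$ with $b\in\operatorname{Hom}(P^1,P^0)$.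

**Step 2: $B$ shrinks no subspace by more than $q-p$.** Let $0\ne V'\subseteq V$ have basis $\varphi_1,\dots,\varphi_N$, and put $X'=\sum_j\varphi_j(P^0)\subseteq X$. Clearly $BV'\subseteq\operatorname{Hom}(P^1,X')$. Conversely, a map $P^1\to X'$ lifts through the surjection $(\varphi_j):(P^0)^N\to X'$, so it has the form $\sum\varphi_jb_j\in BV'$. Hence $BV'=\operatorname{Hom}(P^1,X')$, while $V'\subseteq\operatorname{Hom}(P^0,X')$. Therefore
$$\dim BV'-\dim V'\ge-\eta(X')=\eta(X/X')-\eta(X)\ge-(q-p),$$
because $X/X'$ is a quotient of $D\Lambda$.

**Step 3: make the spaces square.** Put $\tilde B=B\oplus\operatorname{Hom}_k(V,k^{q-p})\subseteq\operatorname{Hom}_k(V,W\oplus k^{q-p})$. Source and target have dimension $q$. For $V'\ne0$, $\tilde BV'=BV'\oplus k^{q-p}$, so $\dim\tilde BV'\ge\dim V'$. By (NC) some $\operatorname{Mat}_m(k)\otimes\tilde B$ contains an isomorphism. Its component in $\operatorname{Mat}_m(k)\otimes B$ is a surjection $V^m\to W^m$. It is a matrix of maps $b_{ij}^*$, so it equals $\operatorname{Hom}(f,D\Lambda)$ for some $f\in\operatorname{Hom}((P^1)^m,(P^0)^m)=H(m\eta)$. So $f$ is injective. $\square$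

A Kronecker example on the boundary: $\eta=(1,-2)$ has value $1$ on $I_1=(1,0)$ and $0$ on $I_2=(2,1)$. An injection $P_2^2\to P_1$ exists, with cokernel $S_1$, and $\operatorname{Hom}(S_1,I_2)=0$ because $I_2$ has socle $S_2$. On the other hand $\eta=(1,-3)$ is negative on $I_2$, and $P_2^{3m}\to P_1^m$ is never injective, since at vertex $2$ it maps a space of dimension $3m$ to one of dimension $2m$.

## 8. The first wall: the vectors of two families are proportional

**Lemma 8.** Let $\Lambda$ be tame with $(*)$, and let $(M,U),(M',U')$ be brick families as in Lemma 3 with vectors $\theta,\theta'$. Then $\theta,\theta'$ are linearly dependent.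

*Proof.* Suppose not.

**Step 1: go to the wall.** The nonzero quotients of $D\Lambda$ have finitely many dimension vectors, so by Lemma 3(e)
$$x_0:=\min_{0\ne Z\text{ quotient of }D\Lambda}\frac{\theta(Z)}{\theta'(Z)}$$
exists and is a positive rational number. Choose an integer $m\ge1$ with $mx_0\in\mathbb Z$, and put $\eta=m(\theta-x_0\theta')\in\mathbb Z\theta+\mathbb Z\theta'$. Then $\eta\ne0$ by independence; $\eta(Y)\ge0$ for all quotients $Y$ of $D\Lambda$; $\eta(Z)=0$ for some nonzero quotient $Z$; and $\chi(\eta,\eta)=0$ by Lemma 5. By Lemma 7 we may replace $\eta$ by a positive multiple so that $H^\circ:=H^\circ(\eta)\ne\emptyset$. Put $H=H(\eta)$.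

**Step 2: modules on the wall do not map to $Z$.** Let $f\in H^\circ$. As $\operatorname{pd}M_f\le1$, $\operatorname{Ext}^1(M_f,Z)$ is a quotient of $\operatorname{Ext}^1(M_f,D\Lambda)=0$. So $\hom(M_f,Z)=\hom(M_f,Z)-\operatorname{ext}^1(M_f,Z)=\eta(Z)=0$. Moreover $M_f\neq0$, since otherwise $P(\eta^-)\cong P(\eta^+)$ and $\eta=0$.

**Step 3: sort the $M_f$ into finitely many types.** All $M_f$ with $f\in H^\circ$ have the same dimension $\delta$. Apply (T) for all dimensions up to $\delta$: every indecomposable of dimension at most $\delta$ belongs to a finite set $\mathcal E$ of isoclasses, or is some $N_i(\lambda)$, for finitely many nonzero bimodules $N_1,\dots,N_s$. So each $M_f$ is isomorphic to some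
$$X_\lambda=E\oplus\bigoplus_{l=1}^rN_{i_l}(\lambda_l),\qquad\lambda\in k^r,$$
with $E$ a direct sum of members of $\mathcal E$. Only finitely many types $\sigma=(E;i_1,\dots,i_r)$ with $\dim_kE+\sum_l\operatorname{rank}N_{i_l}=\delta$ occur. The set $W_\sigma=\{(\lambda,f)\in k^r\times H^\circ:M_f\cong X_\lambda\}$ is constructible, being the projection of the locally closed set of triples $(\lambda,f,\pi)$ with $\pi:P(\eta^+)\to X_\lambda$ a surjective $\Lambda$-map and $\pi f=0$, exactly as in Lemma 6. The images $H_\sigma$ of the $W_\sigma$ in $H^\circ$ are constructible and cover $H^\circ$. So some $H_\sigma$ is dense in the irreducible variety $H$. Fix this $\sigma$.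

**Step 4: count parameters.** Let $c$ be the minimal codimension of a $\Gamma$-orbit in $H$. The fibre of $W_\sigma$ over $\lambda\in k^r$ is empty or one orbit, so it has dimension at most $\dim H-c$. By (V3),
$$\dim H=\dim H_\sigma\le\dim W_\sigma\le r+\dim H-c,$$
so $c\le r$. Orbits of codimension $c$ fill a dense open set (Section 5), and $H_\sigma$ contains a dense open set. So there is a dense open subset $W'$ of $H$ with $W'\subseteq H_\sigma\subseteq H^\circ$, all of whose elements have orbits of codimension $c$. For $f\in W'$, Lemma 4 and $\chi(\eta,\eta)=0$ give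
$$\hom(M_f,M_f)=c\le r\le\#\{\text{indecomposable summands of }M_f\}\le\hom(M_f,M_f).$$
The third relation holds because each of the $r$ nonzero modules $N_{i_l}(\lambda_l)$ has at least one indecomposable summand; the last holds because the projections onto the summands are linearly independent. So equality holds throughout. Hence $E=0$, each $N_{i_l}(\lambda_l)$ is indecomposable, and since $r$ indecomposable summands have total $\hom(M_f,M_f)=r$, each has endomorphism ring $k$. Thus $M_f=\bigoplus_{l=1}^rN_{i_l}(\lambda_l)$ is a direct sum of bricks, and $c=r\ge1$ as $M_f\ne0$.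

**Step 5: infinitely many bricks on the wall, and the contradiction.** Since $c\ge1$, finitely many orbits of codimension $c$ cannot cover the dense open set $W'$. So infinitely many isoclasses $M_f$ with $f\in W'$ occur. Hence for some $l$, writing $N=N_{i_l}$, there is an infinite $I\subseteq k$ such that the $N(\lambda)$, $\lambda\in I$, are pairwise non-isomorphic bricks, each a direct summand of some $M_f$ with $f\in H^\circ$. By Step 2, $\operatorname{Hom}(N(\lambda),Z)=0$ for all $\lambda\in I$.

On the other hand, with $J=\bigcap_{\lambda\in I}\operatorname{ann}N(\lambda)$, the algebra $\Lambda/J$ has infinitely many bricks of one dimension. So $J=0$ by $(*)$, and $\bigoplus_{\lambda\in F}N(\lambda)$ is faithful for some finite $F\subseteq I$. As in the proof of Lemma 3(b), $D\Lambda$ is a quotient of a power of it, hence so is $Z\ne0$. Therefore $\operatorname{Hom}(N(\lambda),Z)\ne0$ for some $\lambda\in F$, a contradiction. $\square$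

## 9. Two brick families share almost all members, and Theorem A

**Proposition 9.** Let $\Lambda$ be tame with $(*)$ and let $(M,U),(M',U')$ be brick families. Then $Y=\{(\lambda,\mu)\in U\times U':M_\lambda\cong M'_\mu\}$ is infinite, and for almost all $\lambda\in U$ there is $\mu\in U'$ with $M_\lambda\cong M'_\mu$.

*Proof.* The statement for shrunk families implies the statement itself, so assume Lemma 3 holds for both. By Lemma 8 the vectors $\theta,\theta'$ are linearly dependent. By Lemma 3(e), $\theta(D\Lambda)>0$ and $\theta'(D\Lambda)>0$; so $a\theta=b\theta'$ for some integers $a,b>0$. By Lemma 6, $Y\ne\emptyset$. The same applies after deleting any finite subset from $U$, so infinitely many $\lambda$ occur in $Y$. In particular the ranks of $M$ and $M'$ agree. Finally $Y$ is constructible, as the projection of the set of triples $(\lambda,\mu,\varphi)$ with $\varphi$ an invertible matrix satisfying $\varphi A_i(\lambda)=A_i'(\mu)\varphi$ for all $i$. So its projection to $U$ is an infinite constructible subset of $U$, hence cofinite. $\square$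

**Proof of Theorem A.** Let $G,G'$ be generic bricks, with brick families $(M,U)$, $(M',U')$ from Lemma 2, fields $K,K'$ (both copies of $k(t)$), rings $R,R'$, and matrices $A_i,A_i'$.

**Step 1: a curve of coincidences.** By Proposition 9, $Y$ is infinite. It is constructible, with finite fibres over $U$ and over $U'$, since each isoclass occurs finitely often in each family. So $\dim Y=1$, and $Y$ contains an irreducible locally closed affine curve $Y_0$. By finiteness of fibres, both coordinates are nonconstant on $Y_0$, so $Y_0$ dominates $U$ and $U'$. Its function field $E$ is a finite extension of $K$ and of $K'$. The ranks of $M,M'$ agree; call them $e$.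

**Step 2: $M\otimes_RE\cong M'\otimes_{R'}E$ as $\Lambda\otimes_kE$-modules.** At every point $(\lambda,\mu)\in Y_0$ the system $\varphi A_i(\lambda)=A_i'(\mu)\varphi$ has solution space $\operatorname{Hom}(M_\lambda,M'_\mu)$, of dimension $1$ because $M_\lambda\cong M'_\mu$ is a brick. By (V1) the system has corank $1$ over $E$. Choose a nonzero solution $\varphi\in\operatorname{Mat}_e(E)$. After shrinking $Y_0$ its entries are regular without common zero. At a point of $Y_0$ it specializes to a nonzero homomorphism $M_\lambda\to M'_\mu$, which is a nonzero multiple of an isomorphism. So $\det\varphi\ne0$, and $\varphi$ is the required isomorphism.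

**Step 3: descend.** As $\Lambda$-modules, $M\otimes_RE=G\otimes_KE\cong G^{[E:K]}$ and $M'\otimes_{R'}E\cong G'^{[E:K']}$. So $G^{[E:K]}\cong G'^{[E:K']}$. Since $\operatorname{End}(G)$ and $\operatorname{End}(G')$ are local, the Krull–Schmidt–Azumaya theorem gives $G\cong G'$. Minimal brick-infinite algebras satisfy $(*)$, so the second assertion follows. $\blacksquare$

## 10. One dimension, one family, stability: Theorem B(1)

**Step 1: brick families from infinitely many bricks.** This step turns the bimodules of (T) into brick families. Suppose there are infinitely many bricks of dimension $d$, and take $N_1,\dots,N_s$ from (T), all of rank $d$. Being a brick is an open condition on $\lambda$, by (V1). So if $N_i$ contains infinitely many isoclasses of bricks, then $N_i(\lambda)$ is a brick for almost all $\lambda$. For fixed $\lambda_0$ the set $\{\lambda:N_i(\lambda)\cong N_i(\lambda_0)\}$ is constructible. It is not cofinite, since infinitely many isoclasses occur, so it is finite. Hence $N_i$ restricted to a cofinite set is a brick family. Since the remaining $N_i$ contribute finitely many isoclasses of bricks, almost all bricks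 of dimension $d$ lie in finitely many such families, and there is at least one.

**Step 2: uniqueness of $d_0$ and of the family.** By Proposition 9, applied in both orders, for two brick families almost all members of each are isomorphic to members of the other. So any two brick families have the same dimension, and $d$ is unique; write $d_0=d$. Moreover almost all bricks of dimension $d_0$ lie in one brick family $(M,U)$, which we shrink as in Lemma 3. Lemma 3(c) gives $\tau M_\lambda\cong M_\lambda$, $\operatorname{pd}M_\lambda\le1$, $\operatorname{id}M_\lambda\le1$.

**Step 3: $\theta\le0$ on submodules.** This prepares a stability argument. By (3), $\theta(M_\lambda)=0$. For a submodule $X\subseteq M_\lambda$ and almost all $\mu$, $\operatorname{Hom}(M_\mu,M_\lambda)=0$, hence $\operatorname{Hom}(M_\mu,X)=0$. By (3) with $\mu$ in place of $\lambda$, $\theta(X)=-\hom(X,M_\mu)\le0$. Call $M_\lambda$ *$\theta$-stable* if $\theta(X)<0$ for every proper nonzero submodule $X$. In the Kronecker case the only such $X$ is $S_2$, with $\theta(S_2)=-1$, so every $M_\lambda$ is stable.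

**Step 4: almost all $M_\lambda$ are $\theta$-stable.** Suppose $M_\lambda$ is not $\theta$-stable for all $\lambda$ in an infinite set $I$. For $\lambda\in I$ there is a proper nonzero submodule on which $\theta$ vanishes; inside it choose $B_\lambda$, minimal among the nonzero submodules of $M_\lambda$ with $\theta(B_\lambda)=0$. It is a brick: for $0\ne\varphi\in\operatorname{End}(B_\lambda)$ both $\ker\varphi$ and $\operatorname{im}\varphi$ are isomorphic to submodules of $M_\lambda$, so $\theta$ is $\le0$ on both, and the two values sum to $\theta(B_\lambda)=0$. So $\theta(\ker\varphi)=0$; as $\ker\varphi\neq B_\lambda$, minimality gives $\ker\varphi=0$, and $\varphi$ is an isomorphism. Also $\dim B_\lambda<d_0$.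

If only finitely many isoclasses of $B_\lambda$ occur, one of them, $B$, embeds in $M_\lambda$ for infinitely many $\lambda$. The closed set $\{\mu\in U:\operatorname{Hom}(B,M_\mu)\ne0\}$ is then infinite, so it is $U$. Since $\theta(B)=0$, (3) gives $\hom(M_\mu,B)=\hom(B,M_\mu)\ne0$ for all $\mu\in U$. Composing with a fixed embedding $B\hookrightarrow M_\lambda$, we get $\operatorname{Hom}(M_\mu,M_\lambda)\ne0$ for all $\mu\in U$, contradicting Lemma 3(a). So infinitely many isoclasses of bricks of dimension less than $d_0$ exist, hence infinitely many of some single dimension less than $d_0$. This contradicts Step 2.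

**Step 5: Hom-orthogonality.** Let $\varphi:M_\lambda\to M_\mu$ be a nonzero map between $\theta$-stable members. Then $\theta(\operatorname{im}\varphi)=-\theta(\ker\varphi)\ge0$, and $\theta(\operatorname{im}\varphi)\le0$ as a submodule of $M_\mu$. So $\theta(\operatorname{im}\varphi)=0=\theta(\ker\varphi)$. By stability $\operatorname{im}\varphi=M_\mu$ and $\ker\varphi=0$, so $\varphi$ is an isomorphism. Hence non-isomorphic members of the subfamily of stable modules are Hom-orthogonal. $\blacksquare$

## 11. Building the generic brick: Theorem B(2)

If a generic brick exists, Lemma 2 gives infinitely many bricks of one dimension, so $d_0$ exists; Theorem A gives uniqueness. Conversely let $d_0$ exist. By Theorem B(1) there is a brick family $(M,U)$ as in Lemma 3 such that for all $\lambda,\mu\in U$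
$$\operatorname{Hom}(M_\lambda,M_\mu)\ne0\iff M_\lambda\cong M_\mu,\qquad\hom(M_\lambda,M_\mu)\le1.\tag{5}$$
Put $K=k(t)$, $M=R^e$, $G=M\otimes_RK=K^e$ and $S=\operatorname{End}_\Lambda(G)\supseteq K$. The $K$-linear elements of $S$ form exactly $K$: they contain $K$, and by (V1) the corank over $K$ of the linear system $\varphi A_i=A_i\varphi$ is at most its corank $1$ at a point of $U$.

One would like to show that $G$ is itself a brick. This can fail. For the Kronecker family with $\beta=t^2$, $S$ is the ring of $k$-linear maps $K\to K$ commuting with $t^2$, so $S=\operatorname{End}_{k(t^2)}(K)\cong\operatorname{Mat}_2(k(t^2))$. The parameter was chosen badly, and $G$ is the direct sum of two copies of a generic brick over the subfield $k(t^2)$. The proof finds such a subfield $L\subseteq K$ in general, and shows that $S$ is a matrix ring over a division ring.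

**Step 1: the ring $T=K\otimes_kK$.** We collect its properties, since it governs both pairs of members and the left and right actions of $K$. Put $x=t\otimes1$, $y=1\otimes t$. Then $T$ is the localization of $K[y]=k(x)[y]$ at the nonzero polynomials in $k[y]$, so it is a PID. Its maximal ideals are the $(p)$ with $p\in k[x,y]$ irreducible and not in $k[x]\cup k[y]$. For such $p$ the set $Y_p=\{p=0\}\cap(U\times U)$ is an irreducible curve minus finitely many points, because the curve is not one of the finitely many lines $x=\text{const}$, $y=\text{const}$ that make up the complement of $U\times U$. So $Y_p$ is infinite, has finite fibres over both factors, and dominates both. The field $T/(p)$ is obtained from $k[x,y]/(p)$ by inverting elements, so it is the function field of $Y_p$. Hence an element of $R\otimes R$ lies in $(p)$ iff it vanishes on $Y_p$.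

**Step 2: resolve the whole family.** We want the resolutions of Lemma 3(d) to vary regularly. Put $P^\pm=P(\theta^\pm)$ and choose $\lambda_0\in U$ and a surjection $P^+\to M_{\lambda_0}$. As $P^+$ is projective, it lifts to a $\Lambda$-map $P^+\to M$, i.e. to a $\Lambda$-$R$-map $\pi:P^+\otimes R\to M$. Its cokernel is finitely generated over $R$ and vanishes at $\lambda_0$, so after shrinking $U$ (keeping $\lambda_0$) $\pi$ is surjective. Let $\mathcal N=\ker\pi$, a submodule of a free module over the PID $R$, hence free. As $M$ is free, $\mathcal N_\lambda=\ker\pi_\lambda$. By Lemma 3(d), $P^+$ is isomorphic to the projective cover of $M_\lambda$, so the surjection $\pi_\lambda$ is a projective cover and $\mathcal N_\lambda\cong P^-$. Lift an isomorphism $P^-\to\mathcal N_{\lambda_0}$ to $P^-\otimes R\to\mathcal N$. This is a map of free $R$-modules of equal rank whose determinant does not vanish at $\lambda_0$, so after shrinking it is an isomorphism. We obtain an exact sequence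
$$0\to P^-\otimes R\xrightarrow{\ f\ }P^+\otimes R\to M\to0\tag{6}$$
specializing to resolutions $f_\mu$ of $M_\mu$ for all $\mu\in U$.

**Step 3: a function $c$ detecting isomorphism.** The $R$-modules $\operatorname{Hom}_\Lambda(P^+,M)$ and $\operatorname{Hom}_\Lambda(P^-,M)$ are sums of modules $e_iM$, direct summands of $M$, so they are free. Their ranks are $\hom(P^\pm,M_\lambda)$; these are equal as $\theta(M_\lambda)=0$. Call the common rank $v$; then $v\ge\hom(M_\lambda,M_\lambda)>0$. Write $f=\sum_jb_j\otimes r_j$ with $b_j\in\operatorname{Hom}(P^-,P^+)$, $r_j\in R$, and let $\Phi=\sum_jr_j(x)\,b_j^*(y)$, where $b_j^*(y)$ is the matrix over $R$ of $b_j^*:\operatorname{Hom}(P^+,M)\to\operatorname{Hom}(P^-,M)$ in the variable $y$. This $v\times v$-matrix over $R\otimes R$ has at $(x,y)=(\mu,\lambda)$ the value $\operatorname{Hom}(f_\mu,M_\lambda)$, with kernel $\operatorname{Hom}(M_\mu,M_\lambda)$. Put $c=\det\Phi\in R\otimes R$. By (5),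
$$c(\mu,\lambda)=0\iff M_\mu\cong M_\lambda.\tag{7}$$
If $g:M_\lambda\to M_{\lambda'}$ is an isomorphism, then $\operatorname{Hom}(f_\mu,M_{\lambda'})=\operatorname{Hom}(P^-,g)\operatorname{Hom}(f_\mu,M_\lambda)\operatorname{Hom}(P^+,g)^{-1}$, so there is $\gamma\in k^*$ with
$$c(\mu,\lambda')=\gamma\,c(\mu,\lambda)\quad\text{for all }\mu\in U.\tag{8}$$
In the Kronecker family with $\beta=t$, $f$ sends $e_2$ to $\beta-t\alpha$ and $c=y-x$. With $\beta=t^2$, $c=y^2-x^2$.

**Step 4: the subfield $L$ and the ideal $\mathfrak r$.** Fix $\mu_0\in U$. For each $\mu$, $c(\mu,y)\in R$ is nonzero by (7). Let $L\subseteq K$ be the subfield generated over $k$ by all $l_\mu:=c(\mu,y)/c(\mu_0,y)$, $\mu\in U$, with $y$ identified with $t$. If $M_\mu\not\cong M_{\mu_0}$, then $l_\mu\ne0$ vanishes at the point $\mu$, as $c(\mu,\mu)=0\ne c(\mu_0,\mu)$. So $l_\mu\notin k$. Thus $L\ne k$ and $n:=[K:L]<\infty$ (from here on $n$ has this meaning). Let $\mathfrak r\subset T$ be the ideal generated by all $l\otimes1-1\otimes l$, $l\in L$. Then $Q:=T/\mathfrak r=K\otimes_LK\ne0$, and $\mathfrak r\ne0$. With $c=y^2-x^2$ one gets $L=k(t^2)$ and $\mathfrak r=(x^2-y^2)$.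

**Step 5: $c\in\mathfrak r$.** This makes $\Phi$ singular over $Q$. Write $c(x,y)/c(\mu_0,y)=\sum_ir_i\otimes s_i$ with $r_i\in R$ linearly independent over $k$ and $s_i\in K$. For all $\mu\in U$, $\sum_ir_i(\mu)s_i=l_\mu\in L$. Since the $r_i$ are linearly independent functions on $U$, some matrix $(r_i(\mu_j))$ is invertible, so each $s_i$ is a $k$-combination of the $l_{\mu_j}$, and $s_i\in L$. As $c$ vanishes on the diagonal, $\sum r_is_i=0$ in $K$. Hence
$$\sum r_i\otimes s_i=\sum(r_i\otimes1)(1\otimes s_i-s_i\otimes1)\in\mathfrak r,$$
and multiplying by $1\otimes c(\mu_0,\cdot)$ gives $c\in\mathfrak r$.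

**Step 6: the ring $A:=\operatorname{End}_{\Lambda\otimes L}(G)$ is simple.** We compare the two base changes $Q\otimes_xG$ and $Q\otimes_yG$ of $G$ along $a\mapsto a\otimes1$ and $a\mapsto1\otimes a$.

*Smith form of $\Phi$.* For a maximal ideal $(p)$ of $T$, $\Phi$ mod $p$ has corank at most $1$. Otherwise all $(v-1)$-minors of $\Phi$ vanish on $Y_p$, and $\hom(M_\mu,M_\lambda)\ge2$ on $Y_p$, contradicting (5). If a prime $p$ divided the last but one elementary divisor of $\Phi$ over the PID $T$, it would divide the last one too, and the corank mod $p$ would be at least $2$. So all elementary divisors but the last are units, and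
$$\Phi=\mathcal A\operatorname{diag}(1,\dots,1,c)\,\mathcal B,\qquad\mathcal A,\mathcal B\in GL_v(T),$$
after absorbing units. Since $c\in\mathfrak r$, the kernel of $\Phi$ on $Q^v$ is $Qu$, where $u$ is the image of the last column of $\mathcal B^{-1}$. As a column of an invertible matrix, $u$ is nonzero modulo every maximal ideal of $Q$.

*A homomorphism $\psi$.* Base change of (6) along $x$ gives a presentation $Q\otimes P^-\to Q\otimes P^+\to Q\otimes_xG\to0$ over $\Lambda\otimes Q$. Applying $\operatorname{Hom}_{\Lambda\otimes Q}(-,Q\otimes_yG)$, and using $\operatorname{Hom}_{\Lambda\otimes Q}(Q\otimes P^\pm,Q\otimes_yG)=Q\otimes_y\operatorname{Hom}_\Lambda(P^\pm,G)\cong Q^v$, we see that $\ker(\Phi|Q^v)=\operatorname{Hom}_{\Lambda\otimes Q}(Q\otimes_xG,Q\otimes_yG)$. Let $\psi$ correspond to $u$. It is an $e\times e$-matrix over $Q$.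

*$\psi$ is an isomorphism.* The maximal ideals of $Q$ come from the maximal $(p)\supseteq\mathfrak r$ of $T$. Let $E=T/(p)$. The element $u$ mod $p$ is the composite of $E\otimes P^+\to E\otimes_xG$ with $\psi$ mod $p$. As $u$ mod $p$ is nonzero, $\psi$ mod $p:E\otimes_xG\to E\otimes_yG$ is a nonzero homomorphism. Its entries are rational functions on $Y_p$, and at almost all $(\mu,\lambda)\in Y_p$ it specializes to a nonzero homomorphism $M_\mu\to M_\lambda$. By (5), $M_\mu\cong M_\lambda$, and as $\operatorname{End}(M_\mu)=k$ this homomorphism is an isomorphism. So $\det\psi$ is nonzero mod $p$. Hence $\det\psi$ lies in no maximal ideal of $Q$, and $\psi$ is an isomorphism.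

*Conclusion of the step.* View both sides as $\Lambda\otimes K$-modules with $K$ acting through $x$. As $Q=K\otimes_LK\cong K^n$ over the first factor, $Q\otimes_xG\cong G^n$. Also $Q\otimes_yG=K\otimes_LG$. So $K\otimes_LG\cong G^n$. Now $\dim_LG=en<\infty$, and $A$ is the kernel of the $L$-linear map $\varphi\mapsto(a_i\varphi-\varphi a_i)_i$ on $\operatorname{End}_L(G)$. The functor $K\otimes_L-$ is exact and $K\otimes_L\operatorname{End}_L(G)=\operatorname{End}_K(K\otimes_LG)$. Hence
$$K\otimes_LA\cong\operatorname{End}_{\Lambda\otimes K}(K\otimes_LG)\cong\operatorname{Mat}_n(\operatorname{End}_{\Lambda\otimes K}(G))=\operatorname{Mat}_n(K).$$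
A proper nonzero ideal $I$ of $A$ would give the proper nonzero ideal $K\otimes_LI$ of a simple ring. So $A$ is simple.

**Step 7: $S$ is left artinian, and $\mathfrak r^sS=0$ for some $s$.** This controls the endomorphisms that do not commute with $L$.

*$S$ is killed by a nonzero element of $T$.* $\operatorname{End}_k(K)$ is a $T$-module by $(a\otimes b)\varphi=a\varphi b$, hence so is $\operatorname{End}_k(G)=\operatorname{Mat}_e(\operatorname{End}_k(K))$. In these terms $S$ is the kernel of the system $A_i(x)\varphi=\varphi A_i(y)$. This is given by a matrix $\mathcal M$ over $R\otimes R\subseteq T$ with $e^2$ columns, whose specialization at $(x,y)=(\mu,\lambda)$ has kernel $\operatorname{Hom}(M_\lambda,M_\mu)$. By Lemma 3(a) the $e^2$-minors of $\mathcal M$ are not all $0$. Let $g\ne0$ generate the ideal of $T$ generated by them. If $\mathcal M_1$ consists of $e^2$ rows of $\mathcal M$, then $\det(\mathcal M_1)\varphi=\operatorname{adj}(\mathcal M_1)\mathcal M_1\varphi=0$ for $\varphi\in S$. So $gS=0$.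

*Finite dimension over $K$.* The map $\varphi\mapsto(a\otimes b\mapsto a\varphi(b))$ is an isomorphism $\operatorname{End}_k(K)\cong\operatorname{Hom}_K(T,K)$ of $T$-modules, where $K$ acts on $T$ through the first factor and $T$ acts on $\operatorname{Hom}_K(T,K)$ through its argument. The elements killed by $g$ form $\operatorname{Hom}_K(T/gT,K)$. Up to a unit of $T$, $g$ is a nonzero polynomial in $K[y]$, and $T/gT$ is a localization of the finite-dimensional $K$-algebra $K[y]/(g)$, hence a quotient of it. So $\dim_KT/gT<\infty$, and $S$ is a finite-dimensional left $K$-vector space. Left ideals of $S$ are left $K$-subspaces, as $K\subseteq S$. So $S$ is left artinian.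

*Powers of $\mathfrak r$.* Let $(p)$ be a maximal ideal containing $g$. Then all $e^2$-minors of $\mathcal M$ vanish on $Y_p$, so $\operatorname{Hom}(M_\lambda,M_\mu)\neq0$ and, by (5), $M_\lambda\cong M_\mu$ for all $(\mu,\lambda)\in Y_p$. By (8) the factor $\gamma$ cancels in the quotient $l=l_{\mu'}$, so $l(\lambda)=l(\mu)$ at all points of $Y_p$ where $c(\mu_0,\cdot)$ vanishes neither at $\lambda$ nor at $\mu$, that is, at almost all points of $Y_p$. So $l\otimes1-1\otimes l\in(p)T$ for each generator $l$ of $L$. The set of all $l\in K$ with this property is a subfield containing $k$, being the equalizer of the two embeddings $K\to T/(p)$. So it contains $L$, and $\mathfrak r\subseteq(p)$. Thus every prime divisor of $g$ divides a generator $\rho$ of $\mathfrak r$. Hence $g\mid\rho^s$ for some $s$, and $\mathfrak r^sS=0$.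

**Step 8: $S$ is simple artinian, and $G$ is a power of a generic brick.** Let $I\ne0$ be a two-sided ideal of $S$. It is a $T$-submodule, as $K\subseteq S$. By Step 7 there is a maximal $j\ge0$ with $\mathfrak r^jI\ne0$. Then $\mathfrak r^jI\subseteq I$ is killed by $\mathfrak r$, i.e. its elements commute with $L$, so they lie in $A$. Hence $I\cap A$ is a nonzero ideal of the simple ring $A$, and $1\in I$. So $S$ is simple and left artinian. By Wedderburn's theorem, $S\cong\operatorname{Mat}_m(D_0)$ with a division ring $D_0$. The diagonal idempotents of $\operatorname{Mat}_m(D_0)$ give $G\cong B^m$ with $B=\varepsilon G$ for an idempotent $\varepsilon$ and $\operatorname{End}_\Lambda(B)\cong\varepsilon S\varepsilon\cong D_0$.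

So $B$ is a brick, in particular indecomposable. It is infinite-dimensional over $k$, because $G$ is, so it has infinite length over $\Lambda$. It remains to bound its length over $D_0=\varepsilon S\varepsilon$. The length of $G$ over $S$ is at most $\dim_KG=e$, as $K\subseteq S$. The map $X\mapsto SX$ from $D_0$-submodules of $\varepsilon G$ to $S$-submodules of $G$ preserves inclusions, and it is injective since $\varepsilon SX=\varepsilon S\varepsilon X=X$. So strict chains go to strict chains, and $B$ has finite length over $D_0$. Hence $B$ is a generic brick. $\blacksquare$
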